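# Algebras of finite global dimension and rational singularities of their centres

Throughout, $k$ is an algebraically closed field of characteristic zero and all rings are $k$-algebras. "Affine" means finitely generated as a $k$-algebra, and $Z(\Delta)$ is the centre of a ring $\Delta$.

## 1. Two theorems on algebras finite over a normal domain

**Theorem 1.** Assume that $Z=Z(\Delta)$ is an affine normal $k$-domain and that $\Delta$ is a finitely generated CM $Z$-module of finite global dimension. Then $Z$ has rational singularities.

**Theorem 2.** Let $Z$ be an affine normal $k$-domain, $X=\operatorname{Spec}Z$, and let $\Delta$ be a $k$-algebra containing $Z$ as a central subring, finitely generated as a $Z$-module, with $\operatorname{gldim}\Delta<\infty$. ($\Delta$ need not be prime, torsion-free or CM, and $Z$ need not be the whole centre.) Then $f_*\omega_Y=\omega_X$ for every resolution $f:Y\to X$. Consequently $Z$ has rational singularities if and only if $Z$ is Cohen–Macaulay. In particular $Z$ has rational singularities if $\dim Z\le 2$, or if $\Delta$ is a CM $Z$-module.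

Theorem 1 answers, with yes, a question whose source is J. T. Stafford and M. Van den Bergh, "Noncommutative resolutions and rational singularities", arXiv:math/0612032 (2006). We now go through the words in these statements.

**Definition (CM).** A finitely generated module $M$ over a commutative noetherian ring $Z$ is *CM* if $\operatorname{depth}M_{\mathfrak p}=\dim Z_{\mathfrak p}$ for every prime $\mathfrak p$ in the support of $M$.

The comparison is with $\dim Z_{\mathfrak p}$, not with $\dim M_{\mathfrak p}$. Over $k[x,y]$ free modules are CM. The ideal $\mathfrak m=(x,y)$ is not: the sequence $0\to\mathfrak m\to k[x,y]\to k\to0$ shows that its depth at the origin is $1$. The module $k$ is not CM either, since its depth is $0$ and not $2$.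

**Definition (homologically homogeneous).** Let $\Delta$ be a prime noetherian $k$-algebra, finitely generated as a module over its affine centre. It is *homologically homogeneous* of dimension $d$ if all simple $\Delta$-modules have the same projective dimension $d$.

A matrix ring over $k[x]$ is an example with $d=1$. The following may be quoted: *if such a $\Delta$ is homologically homogeneous, then $Z(\Delta)$ has rational singularities.* Theorem 1 assumes less; in Section 2 we meet a ring to which it applies and the quoted result does not.

**Definition (resolution, rational singularities).** A *resolution* of $X=\operatorname{Spec}Z$ is a proper birational morphism $f:Y\to X$ with $Y$ smooth. The affine normal domain $Z$ has *rational singularities* if $R^if_*\mathcal O_Y=0$ for all $i>0$, for some (equivalently, every) resolution.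

**Definition (canonical module).** Put $d=\dim Z$ and $K=\operatorname{Frac}Z$. Then
$$\omega_Z=\Gamma(X_{reg},\Omega^d_{X_{reg}/k})=\{\eta\in\Omega^d_{K/k}:\ \eta\in\Omega^d_{Z_{\mathfrak p}/k}\text{ for all }\mathfrak p\in X_{reg}\},$$
and $\omega_X$ is the associated sheaf on $X$. On a smooth $Y$ of dimension $d$, $\omega_Y=\Omega^d_{Y/k}$.

So $\omega_Z$ consists of the rational top forms on $X$ that are regular wherever $X$ is smooth. One of the two inclusions in $f_*\omega_Y=\omega_X$ is always true:
$$\Gamma(Y,\omega_Y)\subset\omega_Z\quad\text{inside }\Omega^d_{K/k}.\tag{1}$$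
Indeed, at a point $\mathfrak p$ of codimension one $Z_{\mathfrak p}$ is a DVR, because $Z$ is normal. By the valuative criterion, $\operatorname{Spec}Z_{\mathfrak p}\to X$ lifts to $Y$, and the lift extends to a neighbourhood of $\mathfrak p$. Hence the inverse rational map $g:X\dashrightarrow Y$ is a morphism on an open $U$ whose complement has codimension $\ge2$. There $fg=\mathrm{id}$, and $gf=\mathrm{id}$ on $f^{-1}(U)$ because this holds on a dense open set. So $f$ is an isomorphism over $U$, and $U\subset X_{reg}$. A form regular on $Y$ is regular on $U$, hence on $X_{reg}$, since $\Omega^d_{X_{reg}}$ is a line bundle and $X_{reg}\setminus U$ has codimension $\ge2$.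

Theorem 2 therefore says: *a top form that is regular on $X_{reg}$ acquires no poles on any resolution.* Here are a surface where this holds and one where it fails.

*The quadric cone.* Let $Z=k[u^2,uv,v^2]\subset k[u,v]$. On the chart of the blow-up of the vertex with coordinates $x=u^2$, $t=v/u$ we have $v=tu$, so
$$du\wedge dv=du\wedge(t\,du+u\,dt)=u\,du\wedge dt=\tfrac12\,dx\wedge dt,$$
which has no pole along the exceptional curve $x=0$.

*The cone over an elliptic curve.* Let $Z=k[x,y,z]/(x^3+y^3+z^3)$, a normal hypersurface, hence Cohen–Macaulay. Put $\eta=\dfrac{dx\wedge dy}{3z^2}$. Wedging $x^2dx+y^2dy+z^2dz=0$ with $dy$ gives $x^2dx\wedge dy=z^2dy\wedge dz$, so $\eta=\frac{dy\wedge dz}{3x^2}$, and similarly $\eta=\frac{dz\wedge dx}{3y^2}$. Away from the vertex one of $x,y,z$ is invertible, so $\eta\in\omega_Z$. On the chart $y=xs$, $z=xt$, $1+s^3+t^3=0$ of the blow-up of the vertex (which is smooth),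
$$\eta=\frac{x\,dx\wedge ds}{3x^2t^2}=\frac1x\,dx\wedge\frac{ds}{3t^2},$$
with a simple pole along $x=0$, as $ds/3t^2$ is a nowhere vanishing form on the curve. So $f_*\omega_Y\ne\omega_X$. By Theorem 2 there is *no* module-finite algebra of finite global dimension over this $Z$ containing it as a central subring, CM or not.

**Notation.** From now on, through Section 9, $Z$ and $\Delta$ are as in Theorem 2, except where an example says otherwise. If $d=0$ then $Z=k$ and there is nothing to prove, so let $d\ge1$. Since $\Delta$ is finite over $Z$ it is noetherian, and its left and right global dimensions agree. Put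
$$n=\operatorname{gldim}\Delta,\qquad A=\Delta\otimes_k\Delta^{op},\qquad \Delta_K=K\otimes_Z\Delta,\qquad r=\dim_K\Delta_K.$$
An $A$-module is a $\Delta$-bimodule on which $k$ acts centrally. Since $Z\subset\Delta$, $r>0$. By Noether normalization choose a polynomial ring $P=k[p_1,\dots,p_d]\subset Z$ over which $Z$ is finite.

For bimodules $M,N$, $M\otimes_AN$ is $M\otimes_kN$ modulo the relations $amb\otimes x=m\otimes bxa$. Complexes are graded cohomologically, and in a Hom complex $\partial\theta=d\theta-(-1)^{|\theta|}\theta d$. Hochschild homology over $k$ is $HH_i(\Delta)=\operatorname{Tor}^A_i(\Delta,\Delta)$, computed by the standard complex with terms $\Delta^{\otimes i+1}$ and differential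
$$b(a_0\otimes\cdots\otimes a_m)=\sum_{i=0}^{m-1}(-1)^ia_0\otimes\cdots\otimes a_ia_{i+1}\otimes\cdots\otimes a_m+(-1)^ma_ma_0\otimes a_1\otimes\cdots\otimes a_{m-1}.$$
It is a $Z$-module by $z(a_0\otimes\cdots)=za_0\otimes\cdots$, that is, through the first argument of Tor. For example $HH_0(\Delta)=\Delta/[\Delta,\Delta]$, and $HH_1(S)=\Omega^1_{S/k}$ for $S$ commutative.

## 2. A tiled order over $k[x]$ that is not homologically homogeneous

Let $R_0=k[x]$ and
$$\Lambda=\begin{pmatrix}R_0&R_0&R_0\\ xR_0&R_0&R_0\\ x^2R_0&xR_0&R_0\end{pmatrix}\subset\operatorname{Mat}_3(R_0).$$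
It is prime with centre $R_0$ and free over $R_0$, hence CM. A column lattice $(x^{a_1}R_0,x^{a_2}R_0,x^{a_3}R_0)^T$, written $(a_1,a_2,a_3)$, is stable under $\Lambda$ exactly when $a_1\le a_2\le a_3$, $a_2\le a_1+1$ and $a_3\le a_2+1$. The columns of $\Lambda$ are the projectives
$$P_1=(0,1,2),\qquad P_2=(0,0,1),\qquad P_3=(0,0,0),$$
and $P_j$ is generated by the $j$-th standard vector. Raising the $j$-th exponent by one gives sublattices of codimension one:
$$J_1=(1,1,2)=xP_2,\qquad J_2=(0,1,1),\qquad J_3=(0,0,1)=P_2.$$
A submodule of $P_j$ that contains $xP_j$ and is not inside $J_j$ contains (apply the $j$-th diagonal idempotent) a vector with only a $j$-th coordinate $c$, where $c(0)\ne0$. Together with $xP_j$ this gives the generator of $P_j$. So $J_j$ is the only maximal submodule of $P_j$ containing $xP_j$, and the simple modules killed by $x$ are the $S_j=P_j/J_j$.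

Clearly $S_1$ and $S_3$ have projective dimension $1$. For $S_2$: the lattice $J_2$ is not a multiple of any $P_i$ by a power of $x$, so it is not projective, being indecomposable of rank one. On the other hand $P_1+xP_3=(0,1,1)=J_2$ and $P_1\cap xP_3=(1,1,2)=xP_2$, so
$$0\to xP_2\to P_1\oplus xP_3\to J_2\to0$$
is exact and $\operatorname{pd}S_2=2$. At $x=c\ne0$ the ring is locally $\operatorname{Mat}_3$ over a DVR and the simple has projective dimension $1$. So $\Lambda$ is not homologically homogeneous.

Still, $\operatorname{gldim}\Lambda=2$. Let $M,N$ be finitely generated and $j\ge3$. If $M$ has finite length, $\operatorname{Ext}^j(M,N)=0$ because all simples have projective dimension $\le2$. If $M$ is $R_0$-torsion-free, then $x-c$ is regular on $M$, and the exact sequence $\operatorname{Ext}^j(M,N)\xrightarrow{x-c}\operatorname{Ext}^j(M,N)\to\operatorname{Ext}^{j+1}(M/(x-c)M,N)=0$ shows that every $x-c$ acts surjectively on the finitely generated $R_0$-module $\operatorname{Ext}^j(M,N)$. By Nakayama it is zero. The general case follows from the torsion submodule and its quotient.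

The feature to remember is $\operatorname{gldim}\Lambda=2>1=\dim R_0$. It will block the first approach in Section 5.

## 3. Top forms on the quadric cone and integral matrices

Let $S=k[u,v]$ and $Z=k[u^2,uv,v^2]$. Theorem 2 applies with the commutative algebra $\Delta=S$, and here $f_*\omega_Y=\omega_X$ can be proved by going up to $S$ and coming down with a trace.

*Going up.* Let $\omega\in\omega_Z$. Its pullback to $\operatorname{Spec}S$ is regular off the finite preimage of the vertex. Since $\Omega^2_S$ is free, forms on $\operatorname{Spec}S$ extend over a point, so $\omega=g\,du\wedge dv$ with $g\in S$.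

*Coming down.* Let $\mathcal O$ be the local ring of the blow-up at the generic point of the exceptional curve; with $x=u^2$, $t=v/u$ it is the localization of $k[x,t]$ at $(x)$. The $\mathcal O$-module $\mathcal O\cdot S=\mathcal O\oplus\mathcal Ou$ is stable under $S$, and multiplication by $u$ and $v$ is given by
$$\rho(u)=\begin{pmatrix}0&x\\1&0\end{pmatrix},\qquad\rho(v)=t\,\rho(u).$$
With matrix units $e_{ij}$ we have $d\rho(u)=e_{12}\,dx$, and so $d\rho(u)\,d\rho(v)=dx\wedge dt\;e_{11}$ and $d\rho(v)\,d\rho(u)=dt\wedge dx\;e_{22}$. Hence
$$\tfrac1{2!}\operatorname{tr}\big(d\rho(u)\,d\rho(v)-d\rho(v)\,d\rho(u)\big)=dx\wedge dt=2\,du\wedge dv .$$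
The left side visibly has entries in $\mathcal O$. The right side is $r=2$ times the form that we started from. Multiplying by $\rho(g)$ changes nothing essential, and integrality on $Y$ comes for free.

For a noncommutative $\Delta$ we replace $\Omega^d_S$ by $HH_d(\Delta)$, and the trace by
$$a_0\otimes\cdots\otimes a_d\longmapsto\tfrac1{d!}\operatorname{tr}\big(\rho(a_0)\,d\rho(a_1)\cdots d\rho(a_d)\big).$$
Coming down will work in general (Section 7). Going up is the difficulty: we need to know that $HH_d(\Delta)$, like the free module $\Omega^2_S$ above, does not notice sets of codimension two. In concrete terms we need that *$HH_d(\Delta)$ is $P$-torsion-free, and if $bA_1=aB_1$ in $HH_d(\Delta)$ with $a,b\in P$ coprime, then $A_1$ is divisible by $a$.* Call this the *divisibility property*.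

## 4. $\Delta$ has finite projective dimension as a bimodule

Any computation of $HH_d(\Delta)$ starts from a resolution of $\Delta$ over $A$. The aim of this section is to show that a finite one exists. We test projective dimension against simple modules, and then identify the simple bimodules.

**Lemma 4.1.** Let $R$ be a ring that is module-finite over a central affine $k$-algebra $C$, and let $M$ be a finitely generated $R$-module with $\operatorname{Ext}^{n+1}_R(M,S)=0$ for all simple $S$. Then $\operatorname{pd}M\le n$.

*Proof.* Let $\Omega$ be an $n$-th syzygy of $M$ in a resolution by finitely generated projectives. Then $\operatorname{Ext}^1(\Omega,S)=\operatorname{Ext}^{n+1}(M,S)=0$ for all simple $S$, so $\operatorname{Ext}^1(\Omega,N)=0$ for all $N$ of finite length. We prove $\operatorname{Ext}^1(\Omega,N)=0$ for all finitely generated $N$ by induction on $\dim_CN$. If $\dim_CN\le0$, $N$ has finite length.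

In general, let $\mathfrak m\subset C$ be maximal, let $\Gamma\subset N$ be the submodule of elements killed by a power of $\mathfrak m$ (an $R$-submodule of finite length), and put $N'=N/\Gamma$. We claim $\operatorname{Ext}^1(\Omega,N')_{\mathfrak m}=0$; this is clear if $N'=0$. If $N'\ne0$, then $\mathfrak m$ is not an associated prime of $N'$ over $C$. By prime avoidance some $x\in\mathfrak m$ lies in no associated prime of $N'$, so $x$ is regular on $N'$ and $\dim N'/xN'<\dim N'\le\dim N$. By induction $\operatorname{Ext}^1(\Omega,N'/xN')=0$. Hence $x$ acts surjectively on the finitely generated $C$-module $\operatorname{Ext}^1(\Omega,N')$, and the claim follows from Nakayama.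

Since $\operatorname{Ext}^1(\Omega,\Gamma)=0$, $\operatorname{Ext}^1(\Omega,N)$ embeds in $\operatorname{Ext}^1(\Omega,N')$, so $\operatorname{Ext}^1(\Omega,N)_{\mathfrak m}=0$. As $\mathfrak m$ was arbitrary, $\operatorname{Ext}^1(\Omega,N)=0$. Now take for $N$ the kernel of a surjection from a finitely generated projective onto $\Omega$: the sequence splits, and $\Omega$ is projective. $\square$

**Proposition 4.2.** $\operatorname{pd}_A\Delta\le n$. More precisely, every simple $A$-module has the form $\operatorname{Hom}_k(T,S)$ with $S,T$ simple finite-dimensional left $\Delta$-modules, and for such $S,T$ and all $j$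
$$\operatorname{Ext}^j_A(\Delta,\operatorname{Hom}_k(T,S))\cong\operatorname{Ext}^j_\Delta(T,S).\tag{2}$$

*Proof.* **Step 1: the simple bimodules.** The ring $A$ is module-finite over the affine central ring $Z\otimes_kZ$; in particular it is noetherian. A simple $A$-module $N$ is finitely generated over $Z\otimes Z$, so $\mathfrak mN\ne N$ for some maximal ideal $\mathfrak m$ of $Z\otimes Z$. Since $\mathfrak mN$ is an $A$-submodule, $\mathfrak mN=0$, and since $(Z\otimes Z)/\mathfrak m=k$, $\dim_kN<\infty$. The ideal $\mathfrak m$ is given by a pair $(\mathfrak m_1,\mathfrak m_2)$ of maximal ideals of $Z$, so $N$ is a simple module over $\Delta/\mathfrak m_1\Delta\otimes_k(\Delta/\mathfrak m_2\Delta)^{op}$, a tensor product of two finite-dimensional algebras over $k=\bar k$. Hence $N\cong S\otimes_kT^*=\operatorname{Hom}_k(T,S)$, with bimodule structure $(a\varphi b)(t)=a\varphi(bt)$.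

**Step 2: the Ext groups.** Let $E\to\Delta$ be a resolution by projective $A$-modules. These are projective as right $\Delta$-modules, and so is $\Delta$, so $E\to\Delta$ is a homotopy equivalence of complexes of right $\Delta$-modules. Therefore $E\otimes_\Delta T\to T$ is a quasi-isomorphism. As $A\otimes_\Delta T=\Delta\otimes_kT$ is free over $\Delta$, it is a projective resolution. Now $\operatorname{Hom}_A(E,\operatorname{Hom}_k(T,S))=\operatorname{Hom}_\Delta(E\otimes_\Delta T,S)$ gives (2).

**Step 3: conclusion.** The right side of (2) is zero for $j>n$, so Lemma 4.1, with $R=A$, $C=Z\otimes Z$, $M=\Delta$, gives $\operatorname{pd}_A\Delta\le n$. $\square$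

Fix from now on **a resolution $F\to\Delta$, where $F$ is a bounded complex, in degrees $\le0$, of finitely generated projective $A$-modules.**

## 5. Syzygies and the inequality $\operatorname{pd}_A\Delta\le d$

The most direct attempt at the divisibility property reads $HH_d(\Delta)$ off the resolution $F$. Suppose that $\Delta$ is CM over $Z$ and that $n\le d$. Then we may take $F$ in degrees $-d,\dots,0$, and
$$HH_d(\Delta)=\ker\big(\partial:F^{-d}\otimes_A\Delta\to F^{-d+1}\otimes_A\Delta\big).$$
Each $F^i\otimes_A\Delta$ is a direct summand of some $\Delta^m$. Moreover $\Delta$ is projective over $P$: the primes $\mathfrak p$ of $Z$ over a prime $\mathfrak q$ of $P$ satisfy $\dim Z_{\mathfrak p}=\dim P_{\mathfrak q}$ by going-down, so $\operatorname{depth}_{P_{\mathfrak q}}\Delta_{\mathfrak q}$, which is the minimum of the depths of the nonzero $\Delta_{\mathfrak p}$, equals $\dim P_{\mathfrak q}$, and Auslander–Buchsbaum applies. So in $M=F^{-d}\otimes_A\Delta$ a relation $bA_1=aB_1$ with $a,b$ coprime gives $A_1=ac$ with $c\in M$. If $A_1\in\ker\partial$, then $a\,\partial c=0$, hence $\partial c=0$,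 because $F^{-d+1}\otimes_A\Delta$ is torsion-free. So $c\in HH_d(\Delta)$, and the divisibility property holds.

This argument stops exactly where $\operatorname{pd}_A\Delta>d$. Then $HH_d(\Delta)$ is a kernel *modulo the image of* $F^{-d-1}\otimes_A\Delta$, and a quotient of a good module need not even be torsion-free. The case does occur under the hypotheses of Theorem 1. For the order $\Lambda$ of Section 2, $\operatorname{pd}S_2=2$; so by Lemma 4.1 there is a simple $S$ with $\operatorname{Ext}^2_\Lambda(S_2,S)\ne0$, and by (2) the projective dimension of $\Lambda$ as a bimodule is $2$, while $d=1$. The argument also uses the CM property of $\Delta$, which Theorem 2 does not assume.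

What helps is that some modules have the divisibility property for a trivial reason, namely *dual* modules $\operatorname{Hom}_P(N,P)$. If $b\varphi=a\psi$ for maps $\varphi,\psi:N\to P$ and $a,b$ are coprime in the UFD $P$, then $a$ divides every value $\varphi(x)$ and $\varphi=a\cdot(\varphi/a)$. So let us look for a way to write $HH_d(\Delta)$ as a dual. For $\Delta=Z=k[x]$ and $P=k[x^2]$ this is possible: $HH_1=Z\,dx$, and $\operatorname{Hom}_P(Z,P)$ is $Z$-free on $\lambda(\alpha+\beta x)=\beta$ ($\alpha,\beta\in P$), since $(x\lambda)(\alpha+\beta x)=\alpha$. The general statement, which needs neither $n\le d$ nor CM, is as follows.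

**Proposition 5.1.** $L:=HH_d(\Delta)\cong\operatorname{Hom}_P(\Delta/[\Delta,\Delta],P)$ as $P$-modules. In particular $L$ is $P$-torsion-free, and if $a,b\in P\setminus\{0\}$ are coprime and $bA_1=aB_1$ with $A_1,B_1\in L$, then $A_1\in aL$.

The "in particular" was just explained. The isomorphism needs finite global dimension: for the cusp $\Delta=k[x,y]/(y^2-x^3)$ over $P=k[x]$ (here $d=1$), $HH_1=\Omega^1$ contains $2x\,dy-3y\,dx$. This element is nonzero, because it is not a multiple of $2y\,dy-3x^2dx$ ($x\notin y\Delta$). It is torsion, because it vanishes under $x=t^2$, $y=t^3$. So $HH_1$ is not a dual.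

Here is the plan. Write $D$ for $R\mathrm{Hom}_P(\Delta,P)$. On the one hand, adjunction gives $R\mathrm{Hom}_A(\Delta,D)=R\mathrm{Hom}_P(\Delta\otimes^L_A\Delta,P)$, whose $H^0$ is $\operatorname{Hom}_P(\Delta/[\Delta,\Delta],P)$. On the other hand, because $\Delta$ has a finite resolution over $A$, we can pull a factor out: $R\mathrm{Hom}_A(\Delta,D)=\Delta\otimes^L_AR\mathrm{Hom}_A(\Delta,\Delta\otimes_kD)$. The inner factor is computable, since
$$R\mathrm{Hom}_A(\Delta,\Delta\otimes_kD)=R\mathrm{Hom}_{\Delta\otimes P}(\Delta,\Delta\otimes P),$$
and $\Delta$ is the quotient of $\Delta\otimes P$ by the $d$ central elements $1\otimes p_i-p_i\otimes1$, which form a regular sequence. The Koszul complex gives $\Delta[-d]$. So the $H^0$ is also $\operatorname{Tor}^A_d(\Delta,\Delta)$. The resolution $F$ may be longer than $d$, but only its finiteness is used. The work lies in keeping track of two bimodule structures at once.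

## 6. The duality $HH_d(\Delta)\cong\operatorname{Hom}_P(\Delta/[\Delta,\Delta],P)$

**Step 1: the complexes.** We fix models on which all actions are visible. Regard $\Delta$ as an $A\otimes_kP$-module by $((a\otimes b)\otimes p)x=axbp$, and let $G\to\Delta$ be a resolution by free $A\otimes P$-modules, in degrees $\le0$. The terms of $G$ are free over $A$, over $P$, and over $\Delta$ on either side. Put
$$D=\operatorname{Hom}_P(G,P),\qquad(a\varphi b)(g)=\varphi(bga),$$
a complex of bimodules in degrees $\ge0$, and $W=\Delta\otimes_kD$. The complex $W$ has two bimodule structures: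
$$\text{outer: }a(u\otimes\varphi)b=au\otimes\varphi b,\qquad\qquad\text{inner: }a\cdot(u\otimes\varphi)\cdot b=ub\otimes a\varphi.$$
They commute, because the outer one uses the left of $\Delta$ and the right of $D$, and the inner one uses the right of $\Delta$ and the left of $D$. We write $A_{out}$ and $A_{in}$ accordingly.

**Step 2: $\operatorname{Hom}_{A_{out}}(F,W)$ becomes a Hom over $R=\Delta\otimes_kP$.** Here we carry out the first reduction in the plan. Give $\operatorname{Hom}_P(G,R)$ the structures
$$\text{outer: }(ahb)(g)=(a\otimes1)\,h(bg),\qquad\text{inner: }(a\cdot h\cdot b)(g)=h(ga)\,(b\otimes1).$$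
The map
$$W\to\operatorname{Hom}_P(G,R),\qquad u\otimes\varphi\mapsto\big(g\mapsto u\otimes\varphi(g)\big)$$
respects both structures, since $au\otimes(\varphi b)(g)=au\otimes\varphi(bg)$ and $ub\otimes(a\varphi)(g)=ub\otimes\varphi(ga)$. It is a quasi-isomorphism. Indeed, $\Delta$ is finitely generated over the noetherian ring $P$, so it has a resolution $Q$ by finitely generated projective $P$-modules, and $G$, a bounded above complex of free $P$-modules resolving $\Delta$, is homotopy equivalent to $Q$ over $P$. The map is natural in $G$, and for $Q$ it is the isomorphism $\Delta\otimes_k\operatorname{Hom}_P(Q,P)\to\operatorname{Hom}_P(Q,\Delta\otimes_kP)$.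

Since $F$ is bounded with projective terms, $\operatorname{Hom}_{A_{out}}(F,-)$ preserves quasi-isomorphisms, so
$$\operatorname{Hom}_{A_{out}}(F,W)\simeq\operatorname{Hom}_{A_{out}}(F,\operatorname{Hom}_P(G,R))=\operatorname{Hom}_R(F\otimes_\Delta G,R).\tag{3}$$
In the equality, $\theta$ corresponds to $h(m\otimes g)=\theta(m)(g)$. Linearity of $\theta$ over $A_{out}$ says $\theta(amb)(g)=(a\otimes1)\theta(m)(bg)$: with $a=1$ this is compatibility with $\otimes_\Delta$, with $b=1$ it is left $\Delta$-linearity. Each $\theta(m)$ is $P$-linear. So $h$ is $R$-linear, where $\Delta$ acts on the left of $F$ and $P$ acts on $G$. The differentials agree: both $\partial\theta$ and $\partial h$ send $m\otimes g$ to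
$$-(-1)^{|\theta|}\theta(dm)(g)-(-1)^{|\theta|+|m|}\theta(m)(dg).$$
The inner structure on the right of (3) is $(a\cdot h\cdot b)(x)=h(xa)(b\otimes1)$.

**Step 3: $F\otimes_\Delta G$ is a projective resolution of $\Delta$ over $R\otimes_k\Delta^{op}$.** Here $\Delta$ is a module by $(a\otimes p)x=axp$ and right multiplication. We need this in order to compare with a Koszul complex. The terms of $F\otimes_\Delta G$ are direct summands of direct sums of
$$A\otimes_\Delta(A\otimes P)=\Delta\otimes_k\Delta\otimes_k\Delta\otimes_kP,$$
with left $\Delta$ on the first factor, right $\Delta$ on the third and $P$ on the fourth. These modules are free over $R\otimes\Delta^{op}$ and over $R$. As $F\to\Delta$ is a homotopy equivalence of complexes of right $\Delta$-modules, $F\otimes_\Delta G\to\Delta\otimes_\Delta G=G$ is a quasi-isomorphism, and so is $G\to\Delta$.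

**Step 4: the Koszul computation.** Its purpose is the isomorphism
$$\operatorname{Hom}_{A_{out}}(F,W)\cong\Delta[-d]\quad\text{in }D(A),\text{ for the inner structure.}\tag{4}$$
Write $R=\Delta[t_1,\dots,t_d]$ with $t_i=1\otimes p_i$. The elements $s_i=t_i-p_i\otimes1$ are central in $R$, because the $p_i$ are central in $\Delta$, and $R=\Delta[s_1,\dots,s_d]$ is a polynomial ring in them. So the Koszul complex $\mathcal K$ with $\mathcal K_j=R\otimes_k\Lambda^jk^d$ in degree $-j$ is a resolution of $R/(s)R=\Delta$, where $a\otimes p\mapsto ap$. Let $\Delta$ act on the right of $\mathcal K_j$ by right multiplication by $b\otimes1$ on $R$. Since the $s_i$ are central, $\mathcal K\to\Delta$ is a complex of $R\otimes\Delta^{op}$-modules, and the $\mathcal K_j$ are free over $R$.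

By Step 3, $\mathrm{id}_\Delta$ lifts to an $R\otimes\Delta^{op}$-linear morphism $F\otimes_\Delta G\to\mathcal K$. It is a quasi-isomorphism between bounded above complexes of projective $R$-modules, hence an $R$-homotopy equivalence. So
$$\operatorname{Hom}_R(\mathcal K,R)\to\operatorname{Hom}_R(F\otimes_\Delta G,R)$$
is a quasi-isomorphism. It respects the structures $(a\cdot h\cdot b)(x)=h(xa)(b\otimes1)$, because the lift is right $\Delta$-linear. An $R$-linear map on $R\otimes\Lambda^jk^d$ is determined by its values on $\Lambda^jk^d$, so $\operatorname{Hom}_R(\mathcal K,R)$ is again, up to signs, a Koszul complex on the central elements $s_i$. Its cohomology is concentrated in degree $d$ and is $R/(s)R=\Delta$ via $h\mapsto h(e)$, with $e$ the generator of $\mathcal K_d$. There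
$$(a\cdot h\cdot b)(e)=h(ea)(b\otimes1)=h((a\otimes1)e)(b\otimes1)=(a\otimes1)\,h(e)\,(b\otimes1),$$
so this is $\Delta$ with its standard bimodule structure. A complex with cohomology in a single degree is isomorphic in $D(A)$ to its shifted cohomology. Together with (3), this proves (4).

**Step 5: pulling out a factor.** This is where finiteness of $F$ is used. Let $F'$ be a second copy of $F$. The map
$$F'\otimes_{A_{in}}\operatorname{Hom}_{A_{out}}(F,W)\to\operatorname{Hom}_{A_{out}}(F,F'\otimes_{A_{in}}W),\qquad x\otimes\theta\mapsto\big(m\mapsto x\otimes\theta(m)\big)\tag{5}$$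
is an isomorphism of complexes. It commutes with the differentials: applying the differential before or after (5) gives in both cases
$$m\mapsto dx\otimes\theta(m)+(-1)^{|x|}x\otimes d\theta(m)-(-1)^{|x|+|\theta|}x\otimes\theta(dm).$$
It is bijective: $F$ and $F'$ are bounded and the terms of $F$ are finitely generated projective, so by additivity we may replace $F$ by $A$, where both sides are $F'\otimes_{A_{in}}W$.

**Step 6: the left side of (5) has $H^0=HH_d(\Delta)$.** Since $F'$ is a bounded complex of projectives, $F'\otimes_A-$ preserves quasi-isomorphisms. By (4) the left side is isomorphic, in the derived category, to $F'\otimes_A\Delta[-d]$, and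
$$H^0(F'\otimes_A\Delta[-d])=H^{-d}(F'\otimes_A\Delta)=\operatorname{Tor}^A_d(\Delta,\Delta)=HH_d(\Delta).$$

**Step 7: the right side of (5) has $H^0=\operatorname{Hom}_P(\Delta/[\Delta,\Delta],P)$.** In $F'\otimes_{A_{in}}W$ the relations are $axb\otimes(u\otimes\varphi)=x\otimes(ua\otimes b\varphi)$. Consider
$$F'\otimes_{A_{in}}W\to F'\otimes_\Delta D,\qquad x\otimes(u\otimes\varphi)\mapsto ux\otimes\varphi .$$
It is well defined: the two sides of the relation go to $uaxb\otimes\varphi$ and $uax\otimes b\varphi$. Its inverse is $x\otimes\varphi\mapsto x\otimes(1\otimes\varphi)$, which is well defined because $xb\otimes(1\otimes\varphi)=x\otimes(1\otimes b\varphi)$, and which is inverse because $ux\otimes(1\otimes\varphi)=x\otimes(u\otimes\varphi)$. The outer structure becomes the natural bimodule structure of $F'\otimes_\Delta D$ (left of $F'$, right of $D$). The bimodule map $F'\otimes_\Delta D\to\Delta\otimes_\Delta D=D$ is a quasi-isomorphism, since $F'\to\Delta$ is a homotopy equivalence of complexes of right modules. So the right side of (5) is quasi-isomorphic to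
$$\operatorname{Hom}_A(F,D)=\operatorname{Hom}_A(F,\operatorname{Hom}_P(G,P))=\operatorname{Hom}_P(T,P),\qquad T=F\otimes_AG.$$
In the last equality $\theta$ corresponds to $m\otimes g\mapsto\theta(m)(g)$: $A$-linearity says $\theta(amb)(g)=\theta(m)(bga)$, which matches the relations $amb\otimes g=m\otimes bga$ of $\otimes_A$, and the differentials agree as in Step 2. $P$ acts on $T$ through the factor $P$ acting on $G$. Now $T$ lives in degrees $\le0$, and by right exactness $H^0(T)=\Delta\otimes_A\Delta=\Delta/[\Delta,\Delta]$ (via $x\otimes y\mapsto xy$). Since $\operatorname{Hom}_P(-,P)$ is left exact,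
$$H^0\operatorname{Hom}_P(T,P)=\ker\big(\operatorname{Hom}_P(T^0,P)\to\operatorname{Hom}_P(T^{-1},P)\big)=\operatorname{Hom}_P(\Delta/[\Delta,\Delta],P).$$

**Step 8: the isomorphism is $P$-linear.** So far we have an isomorphism of vector spaces; divisibility by $a\in P$ needs more. Let $p\in P$ act on both sides of (5) by left multiplication on $F'$. This is $A$-linear because $p$ is central, and (5) commutes with it.

On the left, the identifications of Step 6 involve only the other tensor factor. Left multiplication by $p$ on $F'$ lifts multiplication by $p$ on $\Delta$, so we obtain multiplication by $p$ on the first argument of $\operatorname{Tor}^A_d(\Delta,\Delta)$, the natural action on $HH_d(\Delta)$.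

On the right, $u(px)=p(ux)$, so the action becomes left multiplication by $p$ on $F'\otimes_\Delta D$, and then left multiplication on $D$, which is $(p\varphi)(g)=\varphi(gp)$. On $\operatorname{Hom}_P(T,P)$ it is therefore induced by $\rho_p:G\to G$, $g\mapsto gp$ (right action of $\Delta$). The natural $P$-action is instead induced by $\pi_p:G\to G$, the action of $p$ through the factor $P$. Both $\rho_p$ and $\pi_p$ are $A\otimes P$-linear, as $1\otimes p\in A$ is central, and both lift multiplication by $p$ on $\Delta$. As $G$ is a free resolution over $A\otimes P$, they are homotopic by an $A\otimes P$-linear homotopy. Hence $1\otimes\rho_p$ and $1\otimes\pi_p$ are $P$-linearly homotopic on $T$ and act equally on the cohomology of $\operatorname{Hom}_P(T,P)$. This proves Proposition 5.1. $\square$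

## 7. The trace of a Hochschild class

We now build the map that comes down from $HH_d(\Delta)$ to differential forms, as in Section 3, and show that its values are regular on every resolution. Let $B$ be a commutative $k$-algebra and $\rho:\Delta\to\operatorname{Mat}_r(B)$ a $k$-algebra homomorphism. Put
$$\tau_\rho(a_0\otimes\cdots\otimes a_d)=\tfrac1{d!}\operatorname{tr}\big(\rho(a_0)\,d\rho(a_1)\cdots d\rho(a_d)\big)\in\Omega^d_{B/k}.$$

**Step 1: $\tau_\rho\circ b=0$**, so that $\tau_\rho$ is defined on $HH_d(\Delta)$. Suppress $\rho$ and put $E_i=\operatorname{tr}(a_0\,da_1\cdots da_{i-1}\,a_i\,da_{i+1}\cdots da_{d+1})$ for $1\le i\le d+1$. By the Leibniz rule $d(a_ia_{i+1})=a_i\,da_{i+1}+da_i\,a_{i+1}$,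
$$d!\,\tau_\rho\big(b(a_0\otimes\cdots\otimes a_{d+1})\big)=E_1+\sum_{i=1}^d(-1)^i(E_i+E_{i+1})+(-1)^{d+1}\operatorname{tr}(a_{d+1}a_0\,da_1\cdots da_d).$$
The sum telescopes to $-E_1+(-1)^dE_{d+1}$, so the first two terms give $(-1)^dE_{d+1}=(-1)^d\operatorname{tr}(a_0\,da_1\cdots da_d\,a_{d+1})$. This cancels the last term, because $\operatorname{tr}(XY)=\operatorname{tr}(YX)$ when $Y$ has entries of degree $0$.

**Step 2: invariance under conjugation.** We shall need to compute the trace in different bases. On chains it does change. For $d=1$ and $u\in GL_r(B)$, differentiating $ua_1u^{-1}$ gives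
$$\operatorname{tr}\big(ua_0u^{-1}\,d(ua_1u^{-1})\big)=\operatorname{tr}(a_0\,da_1)-\operatorname{tr}\big((a_0a_1-a_1a_0)\,u^{-1}du\big).$$
The correction involves only $b(a_0\otimes a_1)$, so it vanishes on cycles. For general $d$ we show that conjugation acts trivially on Hochschild homology. Let $u$ be a unit of a $k$-algebra $S$ and, on $S^{\otimes m+1}$ and for $0\le j\le m$, put
$$h_j(a_0\otimes\cdots\otimes a_m)=a_0u^{-1}\otimes ua_1u^{-1}\otimes\cdots\otimes ua_ju^{-1}\otimes u\otimes a_{j+1}\otimes\cdots\otimes a_m .$$
Let $d_i$ be the faces, so $b=\sum(-1)^id_i$; number the tensor positions from $0$, so that $u$ stands in position $j+1$.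

For $i<j$, $d_i$ multiplies two neighbours to the left of $u$, where the inner $u^{-1}u$ cancels, so $d_ih_j=h_{j-1}d_i$. For $i>j+1$, $d_i$ multiplies two neighbours to the right of $u$ or, if $i=m+1$, moves $a_m$ in front of $a_0u^{-1}$; so $d_ih_j=h_jd_{i-1}$. For $0<i\le m$, $d_ih_i$ and $d_ih_{i-1}$ both have $ua_i$ in position $i$ and agree elsewhere, so $d_ih_i=d_ih_{i-1}$. Finally $d_0h_0=\mathrm{id}$, and $d_{m+1}h_m$ is conjugation $a\mapsto uau^{-1}$ in every factor.

Put $h=\sum_j(-1)^jh_j$. In $bh=\sum_{i,j}(-1)^{i+j}d_ih_j$ the terms with $i=j$ and $i=j+1$ give $d_0h_0+\sum_{i=1}^m(d_ih_i-d_ih_{i-1})-d_{m+1}h_m=d_0h_0-d_{m+1}h_m$. The terms with $i<j$ give $-\sum_{i\le j'}(-1)^{i+j'}h_{j'}d_i$ (put $j'=j-1$), and those with $i>j+1$ give $-\sum_{i'>j}(-1)^{i'+j}h_jd_{i'}$ (put $i'=i-1$). Together the last two are $-hb$. Hence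
$$bh+hb=\mathrm{id}-(\text{conjugation by }u),$$
and conjugation acts as the identity on $HH_*(S)$. Apply this to $S=\operatorname{Mat}_r(B)$. The map $\tau_\rho$ on $HH_d(\Delta)$ factors through $HH_d(\operatorname{Mat}_r(B))$, so $\tau_{u\rho u^{-1}}=\tau_\rho$ on $HH_d(\Delta)$.

**Step 3: the map $\tau$.** Let
$$\tau:HH_d(\Delta)\to\Omega^d_{K/k}$$
be the map obtained from left multiplication $\Delta\to\operatorname{End}_K(\Delta_K)\cong\operatorname{Mat}_r(K)$. By Step 2 it does not depend on the $K$-basis of $\Delta_K$. It is $Z$-linear, as $z\in Z$ acts by a scalar matrix.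

**Proposition 7.1.** Let $f:Y\to X$ be a resolution. Then $\tau(HH_d(\Delta))\subset\Gamma(Y,\omega_Y)$.

*Proof.* $Y$ is smooth with function field $K$, and $\omega_Y$ is a line bundle, so it suffices to check regularity at each codimension-one point $\eta$ of $Y$. Let $\mathcal O=\mathcal O_{Y,\eta}$, a DVR with fraction field $K$ that contains $Z$; then $\omega_{Y,\eta}=\Omega^d_{\mathcal O/k}\subset\Omega^d_{K/k}$. The image $M$ of $\mathcal O\otimes_Z\Delta$ in $\Delta_K$ is a finitely generated torsion-free, hence free, $\mathcal O$-module that spans $\Delta_K$, and it is stable under left multiplication by $\Delta$. Compute $\tau$ in an $\mathcal O$-basis of $M$, which Step 2 permits. The matrices lie in $\operatorname{Mat}_r(\mathcal O)$, so the values of $\tau$ lie in $\Omega^d_{\mathcal O/k}$. $\square$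

## 8. Lifting $\omega_Z$ to Hochschild homology

It remains to go up: every $\omega\in\omega_Z$ should be $\tau$ of a class. Multiples of $\omega$ that come from honest differential forms on $Z$ are easy to lift, by antisymmetrization. Proposition 5.1 then lets us divide.

**Lemma 8.1.** There is a $Z$-linear map $\mathrm{ant}:\Omega^d_{Z/k}\to HH_d(Z)\to HH_d(\Delta)=L$ with
$$\mathrm{ant}(z_0\,dz_1\cdots dz_d)=\sum_\sigma\operatorname{sgn}(\sigma)\,z_0\otimes z_{\sigma(1)}\otimes\cdots\otimes z_{\sigma(d)},$$
the sum being over all permutations of $1,\dots,d$, and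
$$\tau(\mathrm{ant}(\alpha))=r\,\alpha_K,\tag{6}$$
where $\alpha_K$ is the image of $\alpha$ in $\Omega^d_{K/k}=K\otimes_Z\Omega^d_{Z/k}$.

*Proof.* That $\mathrm{ant}$ is well defined is Prop. 1.3.12 in Loday, *Cyclic Homology*; here is a direct check. Write $\mathrm{ant}(z_0;z_1,\dots,z_d)$ for the sum. It is $k$-multilinear and alternating in $z_1,\dots,z_d$.

**Step 1: it is a cycle.** The face multiplying positions $i,i+1$ with $1\le i\le d-1$ takes equal values on the terms of $\sigma$ and of $\sigma$ composed with the swap of these positions, by commutativity. The signs are opposite, so these faces cancel. The last face, applied to the ordering $(\sigma(1),\dots,\sigma(d))$, gives $(-1)^d\operatorname{sgn}(\sigma)\,z_{\sigma(d)}z_0\otimes z_{\sigma(1)}\otimes\cdots\otimes z_{\sigma(d-1)}$. The first face, applied to the ordering $(\sigma(d),\sigma(1),\dots,\sigma(d-1))$, gives the same tensor with sign $(-1)^{d-1}\operatorname{sgn}(\sigma)$. These cancel.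

**Step 2: the Leibniz rule holds up to a boundary.** Since $\Omega^d_{Z/k}=\Lambda^d_Z\Omega^1_{Z/k}$ is $Z\otimes_k\Lambda^d_kZ$ modulo the Leibniz relations in one slot, it suffices to find a chain $c$ with
$$b(c)=\mathrm{ant}(z_0x;y,z_2,\dots,z_d)+\mathrm{ant}(z_0y;x,z_2,\dots,z_d)-\mathrm{ant}(z_0;xy,z_2,\dots,z_d).$$
Let $c$ be the sum, with signs, of $z_0\otimes w_1\otimes\cdots\otimes w_{d+1}$ over all orderings $(w_1,\dots,w_{d+1})$ of the letters $x,y,z_2,\dots,z_d$ in which $x$ comes before $y$; signs are relative to $(x,y,z_2,\dots,z_d)$.

Consider first a face multiplying positions $i,i+1$ with $1\le i\le d$. If the two letters there are not $x$ and $y$, swapping them gives another allowed ordering of opposite sign, and the terms cancel. If they are $x,y$, let $s$ be the sign of the induced ordering of the $z$'s. The pair $xy$ moves to the front by an even number of transpositions, so the ordering has sign $s$. As an ordering $\pi$ of $(xy,z_2,\dots,z_d)$ it has sign $\operatorname{sgn}\pi=(-1)^{i-1}s$. The contribution has sign $(-1)^is=-\operatorname{sgn}\pi$. In total these terms give $-\mathrm{ant}(z_0;xy,z_2,\dots,z_d)$.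

For the first and last faces, let $\ell$ be a letter and $\pi$ an ordering of the others. The ordering $(\ell,\pi)$ contributes with sign $\operatorname{sgn}(\ell,\pi)$ through the first face. The ordering $(\pi,\ell)$ contributes the same tensor $z_0\ell\otimes\pi$ with sign $(-1)^{d+1}\operatorname{sgn}(\pi,\ell)=-\operatorname{sgn}(\ell,\pi)$ through the last face. If $\ell\ne x,y$, both orderings are allowed or neither is, and the terms cancel. If $\ell=x$, only $(x,\pi)$ is allowed and the sign is $\operatorname{sgn}\pi$ relative to $(y,z_2,\dots,z_d)$; this gives $\mathrm{ant}(z_0x;y,z_2,\dots,z_d)$. If $\ell=y$, only $(\pi,y)$ is allowed, with contribution of sign $-\operatorname{sgn}(y,\pi)=\operatorname{sgn}\pi$ relative to $(x,z_2,\dots,z_d)$, because $(y,x,z_2,\dots)$ is odd; this gives $\mathrm{ant}(z_0y;x,z_2,\dots,z_d)$.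

**Step 3: formula (6).** Elements of $Z$ act on $\Delta_K$ by scalar matrices of size $r$, and reordering $dz_{\sigma(1)}\cdots dz_{\sigma(d)}$ gives a second factor $\operatorname{sgn}(\sigma)$. So each of the $d!$ terms contributes $\frac1{d!}\,r\,z_0\,dz_1\cdots dz_d$. $\square$

**Proposition 8.2.** $\omega_Z\subset\tau(HH_d(\Delta))$.

*Proof.* Let $\omega\in\omega_Z$.

**Step 1: two coprime denominators.** Put $J=\{z\in Z:\ z\omega\in\operatorname{im}(\Omega^d_{Z/k}\to\Omega^d_{K/k})\}$. For $\mathfrak p\in X_{reg}$ we have $\omega\in\Omega^d_{Z_{\mathfrak p}/k}=(\Omega^d_{Z/k})_{\mathfrak p}$, so $J\not\subset\mathfrak p$. Thus $V(J)\subset\operatorname{Sing}X$ and, $Z$ being normal, $J=Z$ or $\dim Z/J\le d-2$. If $J=Z$, put $a=b=1$. Otherwise put $\mathfrak j=J\cap P$. As $P/\mathfrak j\subset Z/J$ is a finite extension, $\dim P/\mathfrak j\le d-2$, and the proper ideal $\mathfrak j$ has height $\ge2$ in the UFD $P$. Choose $0\ne a\in\mathfrak j$. The prime factors of $a$ generate primes of height one, which do not contain $\mathfrak j$, so by prime avoidance there is $b\in\mathfrak j$ divisible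 by none of them. Then $a,b$ are nonzero and coprime.

**Step 2: lifting the two multiples.** Write $a\omega=\alpha_K$ and $b\omega=\beta_K$ with $\alpha,\beta\in\Omega^d_{Z/k}$, and put $A_1=\mathrm{ant}(\alpha)$, $B_1=\mathrm{ant}(\beta)$ in $L$. The form $b\alpha-a\beta$ has zero image in $K\otimes_Z\Omega^d_{Z/k}$, so it is killed by a nonzero element of $Z$. Every nonzero ideal of $Z$ meets $P$ nontrivially, because $Z$ is a domain integral over $P$. So it is killed by some $0\ne q\in P$. Then $q(bA_1-aB_1)=0$, and since $L$ is $P$-torsion-free, $bA_1=aB_1$.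

**Step 3: division.** By Proposition 5.1, $A_1=ac$ with $c\in L$. By (6), $a\,\tau(c)=\tau(A_1)=r\,\alpha_K=ra\,\omega$, so $\tau(c)=r\omega$ and $\omega=\tau(c/r)$. Here $r>0$ and $\operatorname{char}k=0$ are used. $\square$

Propositions 7.1 and 8.2 give $\omega_Z\subset\tau(HH_d(\Delta))\subset\Gamma(Y,\omega_Y)$, and (1) gives the converse inclusion. Since $X$ is affine, $f_*\omega_Y=\omega_X$. This is the first assertion of Theorem 2.

## 9. From top forms to the structure sheaf

Now we prove the remaining assertions. Let $D_X$ denote the dualizing complex of $X$, normalized so that $H^{-d}(D_X)=\omega_X$. Recall that $Z$ is CM if and only if $D_X=\omega_X[d]$, and that for a smooth $Y$ of dimension $d$ the dualizing complex is $\omega_Y[d]$. Let $f:Y\to X$ be a projective resolution. Grauert–Riemenschneider vanishing says $R^if_*\omega_Y=0$ for $i>0$. Combined with Section 8, $Rf_*\omega_Y=f_*\omega_Y=\omega_X$.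

**Step 1: if $Z$ is CM, it has rational singularities** (Kempf's criterion). By Grothendieck duality
$$Rf_*\mathcal O_Y=Rf_*R\mathcal Hom_Y(\omega_Y[d],\omega_Y[d])\cong R\mathcal Hom_X(Rf_*\omega_Y[d],D_X)=R\mathcal Hom_X(\omega_X[d],\omega_X[d])=\mathcal O_X .$$
The last equality is $R\mathcal Hom_X(D_X,D_X)=\mathcal O_X$. So $R^if_*\mathcal O_Y=0$ for $i>0$.

**Step 2: if $Z$ has rational singularities, it is CM.** Here $Rf_*\mathcal O_Y=\mathcal O_X$, so
$$D_X=R\mathcal Hom_X(Rf_*\mathcal O_Y,D_X)=Rf_*\omega_Y[d]=f_*\omega_Y[d]$$
lies in one degree, that is, $Z$ is CM. Since normal domains of dimension $\le2$ are CM, the case $\dim Z\le2$ of Theorem 2 follows from Step 1.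

**Step 3: if $\Delta$ is CM over $Z$, then so is $Z$.** We split $Z$ off $\Delta$. For $a\in\Delta$ let $t(a)\in K$ be the trace of left multiplication by $a$ on $\Delta_K$. As $a$ is integral over $Z$, the eigenvalues of this map are integral over $Z$. So $t(a)$ is integral over $Z$, and $t(a)\in Z$ by normality. The map $t:\Delta\to Z$ is $Z$-linear with $t(z)=rz$ for $z\in Z$, so $\frac1rt$ splits $Z\subset\Delta$ as $Z$-modules. Every prime $\mathfrak p$ of $Z$ lies in the support of $\Delta$, as $Z\subset\Delta$, and the depth of a direct summand is at least that of the module: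
$$\operatorname{depth}Z_{\mathfrak p}\ge\operatorname{depth}\Delta_{\mathfrak p}=\dim Z_{\mathfrak p}.$$
So $Z$ is CM.

This proves Theorem 2. Theorem 1 is the case $Z=Z(\Delta)$ with $\Delta$ CM. $\blacksquare$

Note how little the CM hypothesis did: it entered only in Step 3, to see that $Z$ is CM. Primeness was not used at all.

## 10. Normal surfaces: an equivalence

Two complements follow; neither is used above. In dimension two there is a converse.

**Theorem 3.** For an affine normal domain $Z$ with $\dim Z=2$ the following are equivalent:

1. $Z$ has rational singularities;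
2. there is a prime $\Delta$ with centre $Z$, finitely generated and CM over $Z$, with $\operatorname{gldim}\Delta<\infty$;
3. there is a $\Delta$ as in Theorem 2.

*Proof.* That 2 implies 3 is trivial, and 3 implies 1 is Theorem 2. Assume 1.

**Step 1: a tilting bundle.** Let $f:Y\to X$ be the minimal resolution. It is projective, its fibres have dimension $\le1$, and $Rf_*\mathcal O_Y=\mathcal O_X$. By Van den Bergh (*Three-dimensional flops and noncommutative rings*, Duke Math. J. 122 (2004), Thm. A and Cor. 3.2.8) there is a vector bundle $\mathcal P\ne0$ on $Y$ with $\operatorname{Ext}^i_Y(\mathcal P,\mathcal P)=0$ for $i>0$ such that, with $\Delta=\operatorname{End}_Y(\mathcal P)$, $R\mathrm{Hom}(\mathcal P,-)$ is an equivalence $D^b(\operatorname{coh}Y)\simeq D^b(\operatorname{mod}\Delta)$. It identifies $\operatorname{mod}\Delta$ with a heart whose objects have cohomology only in degrees $-1,0$. (Modules are taken on the appropriate side; for noetherian rings the side is irrelevant for gldim.) As $f$ is projective, $\Delta$ is finitely generated over $Z$.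

**Step 2: finite global dimension.** For coherent sheaves on $Y$, $\operatorname{Ext}^j_Y=0$ for $j>3$: local Ext has degree $\le2$ on the smooth surface $Y$, and cohomology over the affine $X$ has degree $\le1$. If $M,N$ are finitely generated $\Delta$-modules, viewed as complexes on $Y$ with cohomology in degrees $-1,0$, then truncation triangles build $\operatorname{Ext}^i_\Delta(M,N)$ from groups $\operatorname{Ext}^{i+\epsilon}_Y$ between cohomology sheaves with $\epsilon\in\{-1,0,1\}$. These vanish for $i>4$. So $\operatorname{gldim}\Delta\le4$.

**Step 3: $\Delta$ is CM.** Put $\mathcal V=\mathcal End(\mathcal P)$. Then $\mathcal V\cong\mathcal V^\vee$ by the trace form, and $Rf_*\mathcal V=\Delta$ by the vanishing of the Ext groups. By duality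
$$R\mathcal Hom_X(\Delta,D_X)=Rf_*(\mathcal V\otimes\omega_Y)[2].$$
As $Y$ is minimal, $\omega_Y$ is $f$-nef. Since the singularities are rational, $\omega_Y$ is then generated by global sections (Lipman, *Rational singularities*, Publ. IHÉS 36 (1969), Thm. 12.1; the assertion is local on $X$). So there is a surjection $\mathcal O_Y^m\to\omega_Y$. Tensor it with $\mathcal V$. As $H^2(Y,-)$ vanishes on coherent sheaves, we get a surjection
$$0=H^1(Y,\mathcal V)^m\to H^1(Y,\mathcal V\otimes\omega_Y).$$
So $R\mathcal Hom_X(\Delta,D_X)$ is concentrated in degree $-2$. Since $Z$ is CM, being normal of dimension two, $D_X=\omega_X[2]$, so this says $\operatorname{Ext}^i_Z(\Delta,\omega_Z)=0$ for $i>0$. By local duality $\Delta$ is a CM $Z$-module.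

**Step 4: $\Delta$ is prime with centre $Z$.** $\Delta$ is torsion-free over $Z$, and $\Delta_K$ is a matrix algebra over $K$. A nonzero two-sided ideal of $\Delta$ generates over $K$ a nonzero ideal of $\Delta_K$, hence all of it; so a product of two nonzero ideals is nonzero, and $\Delta$ is prime. Its centre lies in the centre $K$ of $\Delta_K$ and is finite over $Z$, so it equals $Z$ by normality. $\blacksquare$

## 11. Grothendieck groups and a fourfold with no such algebra

In higher dimension rational singularities do not guarantee a $\Delta$.

**Proposition 4.** There is a $4$-dimensional affine normal $Z$ with rational singularities for which no $\Delta$ as in Theorem 2 exists.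

Here $G_0$ denotes the Grothendieck group of finitely generated modules (or coherent sheaves), $K_0$ that of finitely generated projective modules (or vector bundles), and a subscript $\mathbb Q$ means $\otimes\,\mathbb Q$.

**Step 1: an obstruction.** *If $\Delta$ is as in Theorem 2 and $\mathfrak m\subset Z$ is maximal, then $G_0(Z_{\mathfrak m})_{\mathbb Q}$ is finite dimensional.* Let $\mathfrak r$ be the Jacobson radical of the semilocal ring $\Delta_{\mathfrak m}$. For finitely generated projectives $Q,Q'$ over $\Delta_{\mathfrak m}$, an isomorphism $Q/\mathfrak rQ\cong Q'/\mathfrak rQ'$ lifts to an isomorphism $Q\cong Q'$, by projectivity and Nakayama. Since $\Delta_{\mathfrak m}/\mathfrak r$ is semisimple, so that equality of classes there means isomorphism, the map $K_0(\Delta_{\mathfrak m})\to K_0(\Delta_{\mathfrak m}/\mathfrak r)\cong\mathbb Z^s$ is injective. As $\operatorname{gldim}\Delta_{\mathfrak m}<\infty$, $G_0(\Delta_{\mathfrak m})=K_0(\Delta_{\mathfrak m})$ is finitely generated.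

It remains to see that the forgetful map $G_0(\Delta_{\mathfrak m})_{\mathbb Q}\to G_0(Z_{\mathfrak m})_{\mathbb Q}$ is surjective. The target is spanned by the classes $[Z_{\mathfrak m}/\mathfrak p]$, and
$$[\Delta_{\mathfrak m}/\mathfrak p\Delta_{\mathfrak m}]=r_{\mathfrak p}[Z_{\mathfrak m}/\mathfrak p]+(\text{classes }[Z_{\mathfrak m}/\mathfrak q],\ \mathfrak q\supsetneq\mathfrak p).$$
Here $r_{\mathfrak p}>0$: since $\Delta$ is faithful and finitely generated, $\Delta_{\mathfrak p}\ne0$, and $\Delta_{\mathfrak p}/\mathfrak p\Delta_{\mathfrak p}\ne0$ by Nakayama. Induction on $\dim Z_{\mathfrak m}/\mathfrak p$ shows that every $[Z_{\mathfrak m}/\mathfrak p]$ lies in the image.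

**Step 2: the ring.** Let $C\subset\mathbb P^2\subset\mathbb P^3$ be an elliptic curve defined over $\mathbb Q$ (base-changed to $k$), and $E=\operatorname{Bl}_C\mathbb P^3$. Then $H^i(E,\mathcal O_E)=0$ for $i>0$. Let $\mathcal L$ be a sufficiently high power of an ample line bundle on $E$, so that $H^i(E,\mathcal L^j)=0$ for $i>0$, $j\ge1$. Put
$$Z=\bigoplus_{j\ge0}H^0(E,\mathcal L^j),\qquad Y=\operatorname{Spec}_E\bigoplus_{j\ge0}\mathcal L^j\xrightarrow{\ \pi\ }E,$$
and let $\mathfrak m$ be the irrelevant ideal of $Z$. Then $Z$ is affine, and normal because $Z=\Gamma(Y,\mathcal O_Y)$ with $Y$ smooth and connected; it has dimension $4$. The map $f:Y\to X=\operatorname{Spec}Z$ is a resolution contracting exactly the zero section $i:E\to Y$ to the vertex. Since $R^if_*\mathcal O_Y$ corresponds to $\bigoplus_jH^i(E,\mathcal L^j)=0$ for $i>0$, $Z$ has rational singularities.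

**Step 3: $G_0(Z_{\mathfrak m})_{\mathbb Q}$ is infinite dimensional.** Let $Y_{\mathfrak m}=Y\times_X\operatorname{Spec}Z_{\mathfrak m}$, which is regular and contains $E$. By the localization sequence there is a surjection
$$G_0(Z_{\mathfrak m})\to G_0(\operatorname{Spec}Z_{\mathfrak m}\setminus\{\mathfrak m\})=G_0(Y_{\mathfrak m}\setminus E)=K_0(Y_{\mathfrak m})/i_*K_0(E).$$
The map $i^*:K_0(Y_{\mathfrak m})\to K_0(E)$ is surjective, as it is split by pulling back along $\pi$. The conormal bundle of $E$ is $\mathcal L$, so $i^*i_*$ is multiplication by $1-[\mathcal L]$. So $G_0(Z_{\mathfrak m})_{\mathbb Q}$ surjects onto $K_0(E)_{\mathbb Q}/(1-[\mathcal L])$. Via the Chern character this is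
$$CH^*(E)_{\mathbb Q}/c_1(\mathcal L)\,CH^*(E)_{\mathbb Q},$$
because $1-\mathrm{ch}(\mathcal L)=1-e^{c_1(\mathcal L)}$ is $c_1(\mathcal L)$ times a unit, $c_1(\mathcal L)$ being nilpotent. Its degree-$2$ part is $CH^2(E)_{\mathbb Q}/c_1(\mathcal L)\,CH^1(E)_{\mathbb Q}$. By the blow-up formula
$$CH^1(E)_{\mathbb Q}\cong\mathbb Q^2,\qquad CH^2(E)_{\mathbb Q}\cong CH^2(\mathbb P^3)_{\mathbb Q}\oplus\operatorname{Pic}(C)_{\mathbb Q}.$$
So we divide by a space of dimension at most $2$. But $\operatorname{Pic}(C)_{\mathbb Q}$ is infinite dimensional: it contains $C(\overline{\mathbb Q})\otimes\mathbb Q$, which has infinite rank (Frey–Jarden, Proc. London Math. Soc. 28 (1974)). Hence $G_0(Z_{\mathfrak m})_{\mathbb Q}$ is infinite dimensional, and by Step 1 no $\Delta$ exists. $\blacksquare$
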